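# Homogeneously incompatible sets of gradients that are not incompatible

## 1. Two matrices, $0$ and $I$

Let $\Omega\subset\mathbb R^2$ be open, bounded and connected, and let $y:\Omega\to\mathbb R^2$ be Lipschitz with $Dy\in\{0,I\}$ a.e. Can both values occur, each on a set of positive measure?

Write $Dy=\lambda I$ with $\lambda:\Omega\to\{0,1\}$ measurable. Then $\partial_2y_1=0$, $\partial_1y_2=0$ and $\partial_1y_1=\partial_2y_2=\lambda$. In the sense of distributions,
$$\partial_2\lambda=\partial_2\partial_1y_1=\partial_1\partial_2y_1=0,\qquad \partial_1\lambda=\partial_1\partial_2y_2=\partial_2\partial_1y_2=0 .$$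
Since $\Omega$ is connected, $\lambda$ is constant: only one value occurs. For contrast, replace $I$ by $e_2\otimes e_2$ (we write $a\otimes b$ for the matrix with entries $a_ib_k$). Then $y=(0,\max(x_2,0))$ takes both values.

Now let the gradients be only approximately in $\{0,I\}$. Let $y^{(j)}\rightharpoonup y$ weakly* in $W^{1,\infty}$, with the distance of $Dy^{(j)}$ to $\{0,I\}$ tending to $0$ in measure. Let $\chi_j$ be the indicator of the set where $Dy^{(j)}$ is nearer to $I$ than to $0$. After passing to a subsequence, $\chi_j\rightharpoonup\lambda$ weakly* in $L^\infty$, where $\lambda(x)\in[0,1]$ is the local fraction of $I$. Since $Dy^{(j)}$ is bounded, $Dy^{(j)}-\chi_jI\to0$ in $L^1$, so $Dy=\lambda I$. Also $\det Dy^{(j)}-\chi_j\to0$ in $L^1$, so $\det Dy^{(j)}$ converges to $\lambda$. But the determinant passes to weak limits of gradients (we recall this below), so $\det Dy^{(j)}$ also converges to $\det Dy=\lambda^2$. Hence $\lambda=\lambda^2$ and $\lambda\in\{0,1\}$ a.e. After this, the computation above shows again that $\lambda$ is constant.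

The argument had two parts. The first was algebra at one point: the two matrices cannot be finely mixed at a point. The second concerned how different points fit together: the matrix cannot change from one region to another. The question of this lecture is whether, for general closed sets in place of $\{0\}$ and $\{I\}$, the second conclusion follows from the first.

## 2. Gradient Young measures and two notions of incompatibility

Throughout, $m,n\ge2$, $M^{m\times n}$ is the space of real $m\times n$ matrices, $\Omega\subset\mathbb R^n$ is a bounded Lipschitz domain and $1\le p\le\infty$.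

**Young measures.** A sequence $Z^{(j)}:\Omega\to M^{m\times n}$ generates the family of probability measures $(\nu_x)_{x\in\Omega}$ if, for every continuous $f$ with compact support, $f(Z^{(j)})\rightharpoonup\int f\,d\nu_x$ weakly* in $L^\infty(\Omega)$. The textbook fact we use is this: if $F$ is continuous and $F(Z^{(j)})$ is equiintegrable, then $F(Z^{(j)})\rightharpoonup\int F\,d\nu_x$ weakly in $L^1$. If $Z^{(j)}$ is bounded in $L^\infty$, this holds for every continuous $F$, with weak* convergence in $L^\infty$.

**Gradient Young measures.** $(\nu_x)_{x\in\Omega}$ is an $L^p$ gradient Young measure if it is generated by gradients $Dy^{(j)}$ with $y^{(j)}\rightharpoonup y$ weakly in $W^{1,p}(\Omega;\mathbb R^m)$ (weakly* if $p=\infty$). For $p=1$ this means in particular that $(Dy^{(j)})$ is equiintegrable. It is homogeneous if $\nu_x=\nu$ does not depend on $x$. Taking $F(X)=X$ gives $Dy(x)=\int X\,d\nu_x$ a.e.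

*Example 1 (one map).* If $y\in W^{1,p}$, the constant sequence $y^{(j)}=y$ generates $\nu_x=\delta_{Dy(x)}$.

*Example 2 (a laminate).* Let $a\in\mathbb R^m$, let $\chi$ be the $1$-periodic function equal to $1$ on $[0,\frac12)$ and $0$ on $[\frac12,1)$, and let $s(\tau)=\int_0^\tau\chi$. Put $y^{(j)}(x)=j^{-1}s(jx_2)\,a$. Since $s(\tau)-\tau/2$ is bounded, $y^{(j)}\to\frac12x_2a$ uniformly, and the gradients $\chi(jx_2)\,a\otimes e_2$ are bounded, so the convergence is weak* in $W^{1,\infty}$. For continuous $f$,
$$f(Dy^{(j)})=f(0)+\chi(jx_2)\bigl(f(a\otimes e_2)-f(0)\bigr)\rightharpoonup\tfrac12f(0)+\tfrac12f(a\otimes e_2).$$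
So $\frac12\delta_0+\frac12\delta_{a\otimes e_2}$ is a homogeneous $L^\infty$ gradient Young measure.

**Definition (incompatibility).** Let $N\ge2$ and let $K_1,\dots,K_N\subset M^{m\times n}$ be nonempty and closed.

(i) They are $L^p$ incompatible if they are disjoint and, whenever $(\nu_x)$ is an $L^p$ gradient Young measure with $\operatorname{supp}\nu_x\subset\bigcup_rK_r$ for a.e. $x$, there is one $i$ with $\operatorname{supp}\nu_x\subset K_i$ for a.e. $x\in\Omega$.

(ii) They are homogeneously $L^p$ incompatible if they are disjoint and, whenever $\nu$ is a homogeneous $L^p$ gradient Young measure with $\operatorname{supp}\nu\subset\bigcup_rK_r$, there is an $i$ with $\operatorname{supp}\nu\subset K_i$.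

Section 1 shows that $\{0\},\{I\}\subset M^{2\times2}$ satisfy both conditions for $p=\infty$. By Example 2, $\{0\}$ and $\{a\otimes e_2\}$ with $a\ne0$ satisfy neither.

Clearly (i) implies (ii). The problem, from J.M. Ball and R.D. James, "Incompatible sets of gradients and metastability", arXiv:1407.5929 (2014), is whether (ii) implies (i), for closed sets and also for compact sets. We take from its statement that both notions are independent of $\Omega$, and that for compact $K_r$ they are independent of $p\in[1,\infty]$. In the compact case one says simply *incompatible* and *homogeneously incompatible*.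

**Minors.** For $X\in M^{m\times n}$ let
$$M_{ij}(X)=X_{i1}X_{j2}-X_{i2}X_{j1}.$$

**Weak continuity of minors** (Reshetnyak; Ball, *Arch. Rational Mech. Anal.* 63 (1977)). If $p\ge2$ and $y^{(j)}\rightharpoonup y$ weakly in $W^{1,p}$ (weakly* if $p=\infty$), then $M_{ij}(Dy^{(j)})\to M_{ij}(Dy)$ in the sense of distributions.

The reason is the identity $M_{ij}(Dy)=\partial_1(y_i\,\partial_2y_j)-\partial_2(y_i\,\partial_1y_j)$, valid for smooth $y$ and, by density, in the sense of distributions for $y\in W^{1,2}$. On the right, $y_i^{(j)}\to y_i$ strongly in $L^2$ by Rellich's theorem and the derivatives converge weakly in $L^2$, so the products converge as distributions.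

For $m\ge4$ put
$$\mathcal N(X)=M_{12}(X)+M_{34}(X),$$
and let $E\in M^{m\times n}$ have $E_{31}=E_{42}=1$ and all other entries $0$.

**Theorem A.** Let $m\ge4$, $n\ge2$, $N\ge2$. There is a compact set $K_2\subset M^{m\times n}$ such that, with $K_1=\{0\}$ and $K_r=\{-c_rE\}$ for $3\le r\le N$ (where $0<c_3<\dots<c_N$ are arbitrary), $K_1,\dots,K_N$ are homogeneously incompatible but not incompatible. Indeed there is a Lipschitz map $Y:\mathbb R^n\to\mathbb R^m$ with $DY=0$ a.e. in $\{x_2<0\}$ and $DY\in K_2$ a.e. in $\{x_2>0\}$.

**Theorem B.** In Theorem A, $K_2$ can be chosen finite, so that $K_1\cup\dots\cup K_N$ is a finite set of matrices.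

**Theorem C.** Let $m\ge3$, $n\ge2$, $2\le p<\infty$. There are disjoint closed sets $K_1=\{0\}$ and $K_2$ (unbounded) in $M^{m\times n}$ that are homogeneously $L^p$ incompatible but not $L^p$ incompatible.

So both converses are false. Since compact sets are closed and for them $p$ plays no role, Theorem A settles the closed and the compact question for all $1\le p\le\infty$, with counterexamples for all $m\ge4$, $n\ge2$, $N\ge2$. We do not settle compact sets with $m\in\{2,3\}$, nor the closed cases with $m\in\{2,3\}$ not covered by Theorem C.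

## 3. Localization, gluing, and the area of a loop

This section is orientation; nothing in it is used in the proofs.

A sensible first attempt is to prove the converse. A standard localization fact says that if $(\nu_x)$ is an $L^p$ gradient Young measure, then for a.e. $x_0$ the single measure $\nu_{x_0}$ is a homogeneous one. If the $K_r$ are homogeneously incompatible, then for a.e. $x$ there is an index $i(x)$ with $\operatorname{supp}\nu_x\subset K_{i(x)}$, and $\Omega$ splits into measurable sets $\Omega_i=\{i(x)=i\}$. It remains to show that only one $\Omega_i$ has positive measure. To argue by contradiction, one would turn an interface between two of these sets into a forbidden *homogeneous* measure.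

Consider the cleanest interface. Write $(x,t)=(x_1,x_2)$ and suppose $Y$ is defined on the plane, $Y=0$ for $t\le0$, $DY\in K_2$ a.e. for $t>0$, and $Y$ is Lipschitz and $P$-periodic in $x$. Let $0\in K_1$.

**Where gluing works.** If $Y(\cdot,h)$ equals a constant vector $a$ for some $h>0$, keep $Y$ on $0\le t\le h$, set it equal to $a$ on $h\le t\le2h$, and continue by $Y(x,t+2h)=Y(x,t)+a$. The new map has a doubly periodic gradient. The rescalings $j^{-1}Y(jx,jt)$ then generate a homogeneous gradient Young measure, namely the average of $\delta_{DY}$ over one cell. It gives mass $\frac12$ to $0$ and $\frac12$ to $K_2$, so the sets are not homogeneously incompatible.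

**Where it stops.** If $Y(\cdot,h)$ is not constant for any $h>0$, the layers cannot be stacked. One can insert a transition layer that brings $Y(\cdot,h)$ to a constant, but nothing puts its gradients into $K_1\cup K_2$, and it occupies a fixed share of every cell, which rescaling does not reduce.

So a counterexample of this kind must have a trace $Y(\cdot,h)$ that is never constant, and something must force this. Areas do. If $v$ is $C^2$ on $\mathbb R\times[t_0,t_1]$ and $P$-periodic in $x$, then $M_{12}(Dv)=\partial_x(v_1\partial_tv_2)-\partial_t(v_1\partial_xv_2)$ gives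
$$\int_{t_0}^{t_1}\!\!\int_0^PM_{12}(Dv)\,dx\,dt=\mathcal A(t_1)-\mathcal A(t_0),\qquad \mathcal A(t)=-\int_0^Pv_1\,\partial_xv_2\,dx. \tag{1}$$
Here $\mathcal A(t)$ is the area, counted with sign and multiplicity and positive for clockwise circles, enclosed by the loop $x\mapsto(v_1,v_2)(x,t)$. If $M_{12}>0$ on $K_2$ and $Y$ starts from the trivial loop at $t=0$, the area grows and the loop cannot close up to a point.

There is a second constraint. Suppose $Y$ were $C^1$ on the closed half-plane $\{t\ge0\}$. Then $DY(x,0)\in K_2$, because $K_2$ is closed, and its first column vanishes, because $Y=0$ on $t=0$. So $DY(x,0)=a\otimes e_2$, with $a\ne0$ since $0\notin K_2$. Example 2 then mixes $0$ with $a\otimes e_2$. For instance, $Y=(t\cos x,-t\sin x,t)$ for $0<t\le1$ has $M_{12}(DY)=t>0$, but the closure of its set of gradients contains the rank-one matrices $(\cos x,-\sin x,1)^T\otimes e_2$.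

So $DY$ must fail to extend continuously to the interface. One way is to let it blow up, which leads to Theorem C. The other is to keep it bounded and let it oscillate at all scales as $t\to0^+$, which leads to Theorem A.

## 4. Unbounded gradients: proof of Theorem C

We take a circle of radius $t^\gamma$ with $\gamma<1$, and use the last component $t$ to label the phases.

**Step 1: the map and the sets.** Fix $\gamma\in(1-\frac1p,1)$. Since $p\ge2$, $\gamma>\frac12$. Define $Y:\mathbb R^2\to\mathbb R^3$ by
$$Y(x,t)=(t^\gamma\cos x,\,-t^\gamma\sin x,\,t)\ \ (t>0),\qquad Y=0\ \ (t\le0).$$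
For general $m\ge3$, $n\ge2$, regard $Y$ as a function on $\mathbb R^n$ of $(x_1,x_2)$ only, and add $m-3$ zero components; gradients acquire zero rows and columns. With this padding, put
$$K_1=\{0\},\qquad K_2=\{DY(x,t):x\in\mathbb R,\ 0<t\le1\}.$$
For $t>0$ the two nontrivial columns are
$$\partial_xY=(-t^\gamma\sin x,\,-t^\gamma\cos x,\,0)^T,\qquad \partial_tY=(\gamma t^{\gamma-1}\cos x,\,-\gamma t^{\gamma-1}\sin x,\,1)^T .$$

**Step 2: the properties of $K_2$ that the proof uses.** From the columns, every $X\in K_2$ has
$$X_{31}=0,\qquad X_{32}=1, \tag{2}$$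
and
$$M_{12}(DY)=\gamma t^{2\gamma-1}\sin^2x+\gamma t^{2\gamma-1}\cos^2x=\gamma t^{2\gamma-1}>0. \tag{3}$$
By (2), $0\notin K_2$, so the sets are disjoint. $K_2$ is unbounded, because $|DY(x,t)|\ge\gamma t^{\gamma-1}\to\infty$ as $t\to0^+$. It is closed: let $DY(x_k,t_k)\to X$ with, by periodicity, $x_k\in[0,2\pi]$. Since the sequence is bounded, $t_k$ stays away from $0$. A subsequence of $(x_k,t_k)$ converges to some $(x,t)$ with $0<t\le1$, and $X=DY(x,t)\in K_2$ by continuity.

**Step 3: the sets are not $L^p$ incompatible.** By independence of $\Omega$, take $\Omega$ to be the unit ball. $Y$ is continuous, since $|Y|\le t^\gamma+t$ for $t>0$, and it is absolutely continuous on lines parallel to the axes, since $t\mapsto t^\gamma$ is absolutely continuous. For $0<t<1$, $|DY|\le C(1+t^{\gamma-1})$, and this lies in $L^p(\Omega)$ because $(1-\gamma)p<1$. So $Y\in W^{1,p}(\Omega)$, and by Example 1, $\nu_x=\delta_{DY(x)}$ is an $L^p$ gradient Young measure. Its support lies in $K_1$ for a.e. $x\in\Omega$ with $x_2<0$ and in $K_2$ for a.e. $x\in\Omega$ with $x_2>0$. Both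 sets have positive measure, so no single index works.

**Step 4: minors commute with averaging.** Let $\nu$ be a homogeneous $L^p$ gradient Young measure with $\operatorname{supp}\nu\subset K_1\cup K_2$, and let $A=\int X\,d\nu$. We claim
$$\int M_{ij}\,d\nu=M_{ij}(A). \tag{4}$$
By the decomposition lemma of Fonseca, Müller and Pedregal (*SIAM J. Math. Anal.* 29 (1998) 736–756), $\nu$ is generated by gradients $Dz^{(j)}$ of a sequence bounded in $W^{1,p}$ with $|Dz^{(j)}|^p$ equiintegrable. Passing to a subsequence, $z^{(j)}\rightharpoonup z$ weakly in $W^{1,p}$, and $Dz=A$ a.e. Since $|M_{ij}(X)|\le|X|^2\le1+|X|^p$, the functions $M_{ij}(Dz^{(j)})$ are equiintegrable, so they converge weakly in $L^1$ to $\int M_{ij}\,d\nu$. By weak continuity of minors they converge in distributions to $M_{ij}(A)$. This proves (4).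

The cited lemma is needed only for $p=2$: if $p>2$, the original sequence has $|Dy^{(j)}|^2$ bounded in $L^{p/2}$ with $p/2>1$, which already gives equiintegrability of the minors.

**Step 5: no homogeneous mixing.** Let $\lambda=\nu(K_2)$ and suppose $0<\lambda<1$. By (2), and since $K_1=\{0\}$,
$$A_{31}=0,\qquad A_{32}=\lambda .$$
For $j=1,2$, (2) gives $M_{j3}(X)=X_{j1}X_{32}-X_{j2}X_{31}=X_{j1}$ on $K_2$, and both $M_{j3}$ and $X_{j1}$ vanish at $0$. Hence, by (4),
$$A_{j1}=\int X_{j1}\,d\nu=\int M_{j3}\,d\nu=M_{j3}(A)=A_{j1}A_{32}-A_{j2}A_{31}=\lambda A_{j1}.$$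
Since $\lambda<1$, $A_{11}=A_{21}=0$, so $M_{12}(A)=A_{11}A_{22}-A_{12}A_{21}=0$. But by (4) and (3), $M_{12}(A)=\int_{K_2}M_{12}\,d\nu>0$, because $\lambda>0$. This is a contradiction. So $\lambda\in\{0,1\}$, and since $K_1$ and $K_2$ are closed, $\operatorname{supp}\nu\subset K_1$ or $\operatorname{supp}\nu\subset K_2$. $\blacksquare$

Step 5 turns the loop argument into algebra about a measure. The label row $(0,1)$ forces the first column of the average to vanish, and then a minor that is positive on $K_2$ cannot have a positive average.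

## 5. The label row and a sum of two minors

For compact sets we use the same mechanism with the label in row $4$, and with $M_{12}$ replaced by $\mathcal N=M_{12}+M_{34}$. Section 6 will show what the extra minor is for.

**Lemma 1.** Let $m\ge4$, $n\ge2$, $N\ge2$. Let $K_2\subset M^{m\times n}$ be nonempty and compact, with
$$X_{41}=0,\qquad X_{42}=1,\qquad \mathcal N(X)>0\qquad\text{for all }X\in K_2. \tag{5}$$
Let $K_1=\{0\}$ and $K_r=\{-c_rE\}$, $3\le r\le N$, with $0<c_3<\dots<c_N$. Then $K_1,\dots,K_N$ are homogeneously incompatible.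

Here is the case $N=2$ first. Let $\nu$ have mass $\lambda\in(0,1)$ on $K_2$ and $1-\lambda$ at $0$, and suppose minors commute with averaging. The fourth row of $A$ starts with $(0,\lambda)$, and $M_{j4}(X)=X_{j1}$ on $K_2\cup\{0\}$. So $A_{j1}=\lambda A_{j1}$, that is, $A_{j1}=0$ for $j=1,2,3$. Also $A_{41}=0$. Thus the first column of the upper $4\times2$ block of $A$ vanishes and $\mathcal N(A)=0$, while $\mathcal N(A)=\int_{K_2}\mathcal N\,d\nu>0$: a contradiction. With the extra points $-c_rE$ the entry $A_{31}$ need not vanish, and one has to keep track of it.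

*Proof of Lemma 1.*

**Step 1: disjointness.** Put $c_1:=0$. The $(4,2)$ entry is $1$ on $K_2$ and $-c_r\le0$ on $K_r$ for $r\ne2$, and the $c_r$ ($r\ne2$) are distinct. So the sets are disjoint.

**Step 2: averaging of minors.** Since the sets are compact, we may take $p=\infty$. Let $\nu$ be a homogeneous $L^\infty$ gradient Young measure with $\operatorname{supp}\nu\subset\bigcup_rK_r$, generated by $Dy^{(j)}$ with $y^{(j)}\rightharpoonup y$ weakly* in $W^{1,\infty}$, and let $A=\int X\,d\nu$, so $Dy=A$ a.e. Each $M_{ij}(Dy^{(j)})$ converges weakly* in $L^\infty$ to $\int M_{ij}\,d\nu$, and in distributions to $M_{ij}(Dy)=M_{ij}(A)$. Hence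
$$\int M_{ij}\,d\nu=M_{ij}(A),\qquad \int\mathcal N\,d\nu=\mathcal N(A). \tag{6}$$

**Step 3: turn (6) into scalar equations.** Put $\lambda=\nu(K_2)$, $\mu_r=\nu(K_r)$ for $r\ne2$, and
$$\kappa=\sum_{r\ne2}\mu_rc_r\ge0,\quad q=\sum_{r\ne2}\mu_rc_r^2,\quad a_j=\int_{K_2}X_{j1}\,d\nu,\quad b=\int_{K_2}\mathcal N\,d\nu,\quad S=\lambda-\kappa .$$
By Cauchy–Schwarz,
$$\kappa^2\le\Bigl(\sum_{r\ne2}\mu_r\Bigr)q=(1-\lambda)q\le q. \tag{7}$$
The matrix $-cE$ has entries $-c$ in positions $(3,1)$ and $(4,2)$ and zeros elsewhere. Together with (5) this gives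
$$A_{41}=0,\quad A_{42}=S,\quad A_{11}=a_1,\quad A_{21}=a_2,\quad A_{31}=a_3-\kappa. \tag{8}$$
On $K_2$, $M_{j4}(X)=X_{j1}X_{42}-X_{j2}X_{41}=X_{j1}$. At $-cE$, $M_{14}=M_{24}=M_{12}=0$ and $M_{34}=(-c)(-c)-0=c^2$, so $\mathcal N=c^2$. By (8), $M_{j4}(A)=A_{j1}S$. So (6), applied to $M_{14}$, $M_{24}$, then to $M_{34}$, then to $\mathcal N$, gives
$$a_j=a_jS\qquad(j=1,2), \tag{9}$$
$$a_3+q=(a_3-\kappa)S, \tag{10}$$
$$b+q=M_{12}(A)+(a_3-\kappa)S. \tag{11}$$

**Step 4: exclude $0<\lambda<1$.** In this case $1-S=1-\lambda+\kappa>0$, so (9) gives $a_1=a_2=0$. By (8), $A_{11}=A_{21}=0$, hence $M_{12}(A)=0$. Comparing (10) with (11), $a_3=b$. By (5) and $\lambda>0$, $b>0$. Now (11) reads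
$$b+q=(b-\kappa)(\lambda-\kappa)=b\lambda-\kappa(b+\lambda)+\kappa^2\le b\lambda+\kappa^2\le b\lambda+q,$$
where we used $\kappa\ge0$, $b+\lambda>0$ and (7). So $b\le b\lambda<b$, a contradiction.

**Step 5: the cases $\lambda=1$ and $\lambda=0$.** If $\lambda=1$, then $\operatorname{supp}\nu\subset K_2$, since $K_2$ is closed. If $\lambda=0$, then $\nu$ is carried by the points $-c_rE$, $r\ne2$, and $A=-\kappa E$. Applying (6) to $M_{34}$ gives $q=\kappa^2$. Since $\sum_{r\ne2}\mu_r=1$,
$$\sum_{r\ne2}\mu_r(c_r-\kappa)^2=q-2\kappa^2+\kappa^2=0 .$$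
The $c_r$ are distinct, so at most one of them equals $\kappa$, and therefore some $\mu_r=1$. Then $\operatorname{supp}\nu\subset K_r$. $\square$

The minus sign in $-c_rE$ is used in Step 4. With $+c_rE$ we would have $1-S=\sum_{r\ne2}\mu_r(1-c_r)$, which can vanish (for example if $\nu(K_1)=0$ and $N=3$, $c_3=1$), and then (9) says nothing.

## 6. A period-doubling strip: proof of Theorem A

By Lemma 1 it remains to find a Lipschitz $Y$, vanishing for $t\le0$, whose gradients for $t>0$ lie in a compact set satisfying (5). It suffices to work with maps $\mathbb R^2\to\mathbb R^4$ of $(x,t)=(x_1,x_2)$. For general $m\ge4$, $n\ge2$, regard them as functions of $(x_1,x_2)$ only and add $m-4$ zero components. The gradient acquires zero rows and columns, and (5) is unaffected.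

To see which map to look for, take a circle $f=r(t)e^{-i\omega x}$ with fixed $\omega$. It has $M_{12}=\omega rr'$. A Lipschitz map vanishing at $t=0$ has $r\lesssim t$, so to keep $M_{12}$ away from $0$ with $r\sim t$ one needs frequency $\omega\sim1/t$. The frequency should double each time $t$ is halved. Hence we need one strip $1\le t\le2$ joining a circle of radius $1$ traversed twice (at $t=1$) to a circle of radius $2$ traversed once (at $t=2$), both over the period $2\pi$. All other strips will be scaled copies.

The natural candidate is $f=\alpha(t)e^{-2ix}+\beta(t)e^{-ix}$. Its loop area (1) is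
$$\mathcal A(t)=\int_0^{2\pi}(\alpha\cos2x+\beta\cos x)(2\alpha\cos2x+\beta\cos x)\,dx=\pi(2\alpha^2+\beta^2).$$
At the two ends this is $2\pi$ and $4\pi$, so we ask for linear growth: $2\alpha^2+\beta^2=2t$. By (1), $M_{12}$ then has mean $1$ over each period in $x$. It need not be $1$ pointwise, and this is why $\mathcal N$ contains the second minor: since $u_4=t$, we have $M_{34}=\partial_xu_3$, so $u_3$ can absorb any fluctuation of mean zero in $x$.

**Step 1: the strip map.** On $[1,2]$ let
$$\theta(t)=\tfrac\pi4\bigl(1-\cos\pi(t-1)\bigr),\qquad \alpha(t)=\sqrt t\cos\theta(t),\qquad \beta(t)=\sqrt{2t}\,\sin\theta(t).$$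
Then $\theta(1)=0$, $\theta(2)=\frac\pi2$, and $\theta'(t)=\frac{\pi^2}4\sin\pi(t-1)$ vanishes at $t=1,2$. The functions $\alpha,\beta$ are smooth, and $2\alpha^2+\beta^2=2t\cos^2\theta+2t\sin^2\theta=2t$. Differentiating,
$$2\alpha\alpha'+\beta\beta'=1. \tag{12}$$
At the ends, $\alpha(1)=1$, $\beta(1)=0$, $\alpha(2)=0$, $\beta(2)=\sqrt4=2$. From
$$\alpha'=\frac{\cos\theta}{2\sqrt t}-\sqrt t\,\theta'\sin\theta,\qquad \beta'=\frac{\sin\theta}{\sqrt{2t}}+\sqrt{2t}\,\theta'\cos\theta$$
we read off $\beta'(1)=0$ and $\alpha'(2)=0$. Put
$$g=2\alpha\beta'+\alpha'\beta .$$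
Then $g(1)=2\alpha(1)\beta'(1)+\alpha'(1)\beta(1)=0$ and $g(2)=2\alpha(2)\beta'(2)+\alpha'(2)\beta(2)=0$. Define $u:\mathbb R\times[1,2]\to\mathbb R^4$ by
$$u_1=\alpha\cos2x+\beta\cos x,\quad u_2=-(\alpha\sin2x+\beta\sin x),\quad u_3=-g\sin x,\quad u_4=t. \tag{13}$$

**Step 2: $\mathcal N(Du)=1$ everywhere.** Let $f=u_1+iu_2=\alpha e^{-2ix}+\beta e^{-ix}$. For any complex $f=u_1+iu_2$, $\operatorname{Im}(\overline{f_x}f_t)=\partial_xu_1\partial_tu_2-\partial_xu_2\partial_tu_1=M_{12}(Du)$. Here $\overline{f_x}=2i\alpha e^{2ix}+i\beta e^{ix}$ and $f_t=\alpha'e^{-2ix}+\beta'e^{-ix}$, so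
$$\overline{f_x}f_t=i\bigl[2\alpha\alpha'+\beta\beta'+2\alpha\beta'e^{ix}+\alpha'\beta e^{-ix}\bigr].$$
Taking imaginary parts and using (12),
$$M_{12}(Du)=2\alpha\alpha'+\beta\beta'+(2\alpha\beta'+\alpha'\beta)\cos x=1+g\cos x .$$
Moreover,
$$M_{34}(Du)=\partial_xu_3\cdot1-\partial_tu_3\cdot0=-g\cos x .$$
The sum is $\mathcal N(Du)=1$.

The corrector $u_3$ is really needed for this choice of $\alpha,\beta$. Inserting the formulas of Step 1, $g=\sqrt2\bigl(\frac32\cos\theta\sin\theta+t\theta'(2\cos^2\theta-\sin^2\theta)\bigr)$. At $t=\frac32$ we have $\theta=\frac\pi4$ and $\theta'=\frac{\pi^2}4$, so $g=\sqrt2\bigl(\frac34+\frac{3\pi^2}{16}\bigr)>1$, and $M_{12}(Du)=1-g<0$ at $x=\pi$.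

**Step 3: the two edges of the strip match after scaling.** We claim
$$u(x,2)=2u(x/2,1). \tag{14}$$
By the end values in Step 1, $u(x,2)=(2\cos x,-2\sin x,0,2)$ and $u(x/2,1)=(\cos x,-\sin x,0,1)$. The third components are zero because $g(1)=g(2)=0$.

**Step 4: self-similar extension.** This step is stated for a general strip map because Theorem B needs it again. Let $v:\mathbb R\times[1,2]\to\mathbb R^4$ be Lipschitz with constant $L$, $2\pi$-periodic in $x$, and satisfy (14) with $v$ in place of $u$. Set
$$Y(x,t)=2^kv(2^{-k}x,2^{-k}t)\ \text{ for }2^k\le t\le2^{k+1},\ k\in\mathbb Z;\qquad Y(x,t)=0\ \text{ for }t\le0.$$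

The definitions agree on the lines $t=2^{k+1}$. There the strip with index $k$ gives $2^kv(2^{-k}x,2)$, and the strip with index $k+1$ gives $2^{k+1}v(2^{-k}x/2,1)$. These are equal by (14) for $v$.

$Y$ is Lipschitz. On each closed strip it has Lipschitz constant $L$, because the scaling factors $2^k$ and $2^{-k}$ cancel. A segment in $\{t>0\}$ meets finitely many strips, so adding along it shows that $Y$ is $L$-Lipschitz in $\{t>0\}$. For $2^k\le t\le2^{k+1}$ we have $|Y(x,t)|\le2^k\sup|v|\le t\sup|v|$, and $\sup|v|<\infty$ by periodicity and continuity. So $Y$ is continuous with value $0$ on $t=0$, and it is $L$-Lipschitz on $\{t\ge0\}$. If $t(z)>0\ge t(z')$, let $z''$ be the point where the segment from $z$ to $z'$ meets $t=0$. Then $|Y(z)-Y(z')|=|Y(z)-Y(z'')|\le L|z-z''|\le L|z-z'|$. Hence $Y$ is Lipschitz on $\mathbb R^2$.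

Inside the strip with index $k$, $DY(x,t)=Dv(2^{-k}x,2^{-k}t)$ wherever the right side exists. So for a.e. $(x,t)$ with $t>0$, $DY(x,t)$ is a value of $Dv$. For $t<0$, $DY=0$.

**Step 5: the set $K_2$ and homogeneous incompatibility.** Take $v=u$ and
$$K_2=\{Du(x,t):x\in\mathbb R,\ 1\le t\le2\}\quad\text{(padded by zeros)}.$$
$K_2$ is compact, since $Du$ is continuous on $\mathbb R\times[1,2]$ and $2\pi$-periodic in $x$. Since $u_4=t$, every $X\in K_2$ has $X_{41}=0$ and $X_{42}=1$, and $\mathcal N(X)=1$ by Step 2. So (5) holds, and by Lemma 1 the sets $K_1,\dots,K_N$ are homogeneously incompatible. By (13) and (14), $u$ satisfies the hypotheses of Step 4, and the padded map $Y:\mathbb R^n\to\mathbb R^m$ is Lipschitz with $DY=0$ a.e. in $\{x_2<0\}$ and $DY\in K_2$ a.e. in $\{x_2>0\}$.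

**Step 6: failure of incompatibility.** Given $\Omega$, fix $x_0\in\Omega$. The constant sequence $y^{(j)}=Y(\cdot-x_0)$ generates the gradient Young measure $\nu_x=\delta_{DY(x-x_0)}$. For a.e. $x\in\Omega$ its support lies in $K_1$ if $(x-x_0)_2<0$ and in $K_2$ if $(x-x_0)_2>0$. Since $\Omega$ is open and contains $x_0$, both sets of $x\in\Omega$ have positive measure. No single $i$ works, so $K_1,\dots,K_N$ are not incompatible. $\blacksquare$

It is instructive to see directly that averaging this $Y$ does not contradict Lemma 1. Take $m=4$, $n=2$ and the cell $(0,2\pi)\times(-1,1)$. Since $Y(x,1)=(\cos2x,-\sin2x,0,1)$ and $Y$ is $2\pi$-periodic in $x$ for $0<t\le1$, the average of $DY$ over the cell is $\frac12e_4\otimes e_2$, where $\mathcal N=0$. The average of $\mathcal N(DY)$ is $\frac12$. By (6), the averaged distribution of $DY$ is therefore not a homogeneous gradient Young measure. The trace at $t=1$ is a loop and cannot be closed, as in Section 3.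

## 7. Finitely many gradients: proof of Theorem B

The condition $\mathcal N>0$ in (5) is open, while the conditions on row 4 survive exactly under piecewise affine interpolation, because $u_4=t$ is affine. So we interpolate $u$ on a triangulation. The point that needs care is that the interpolant must satisfy the matching condition (14) exactly.

**Step 1: a triangulation adapted to the doubling.** Let $Q\ge2$ be an integer. Use the rows $t_j=1+j/Q$, $0\le j\le Q$. Put vertices at $x\in\frac\pi Q\mathbb Z$ on row $j=0$ and at $x\in\frac{2\pi}Q\mathbb Z$ on rows $j\ge1$. For $0\le j\le Q-1$ consider the rectangles $[\frac{2\pi k}Q,\frac{2\pi(k+1)}Q]\times[t_j,t_{j+1}]$, $k\in\mathbb Z$.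

- For $j\ge1$, split each rectangle by a diagonal, always in the same direction.
- For $j=0$, split each rectangle into three triangles by joining the midpoint of its bottom side to its two top vertices.

The bottom row has vertices twice as dense as the top row because (14) compares $v(\cdot,2)$ with $v(\cdot/2,1)$. The triangulation is conforming and invariant under $x\mapsto x+2\pi$, which moves each rectangle by $Q$ places. It has finitely many triangles modulo this translation, and every triangle is a translate of $\frac1Q$ times one of finitely many fixed triangles, namely the pieces of the rectangle $[0,2\pi]\times[0,1]$ under the two kinds of splitting.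

Let $v$ be the continuous piecewise affine interpolant of $u$ at the vertices. It is Lipschitz and $2\pi$-periodic in $x$, and $v_4=t$ exactly.

**Step 2: $Dv$ is close to $Du$, so $\mathcal N(Dv)>0$.** Let $T$ be a triangle, $e$ an edge vector starting at a vertex $z_0$ of $T$, and $z\in T$. Since $v$ is affine on $T$ and equals $u$ at vertices,
$$(Dv)e=u(z_0+e)-u(z_0)=\int_0^1Du(z_0+se)\,e\,ds .$$
All points involved lie in the convex set $T$, so
$$|(Dv-Du(z))e|\le\operatorname{diam}(T)\,\sup|D^2u|\,|e|, \tag{15}$$
and the supremum is finite because $u$ is smooth on $\mathbb R\times[1,2]$, up to the boundary, and periodic. Choose two edges of $T$ and multiply their vectors by $Q$ to get $\hat e_1,\hat e_2$, and let $G$ be the invertible $2\times2$ matrix with these columns. Write $B=Dv-Du(z)$. Then $B$ is the matrix with columns $B\hat e_1,B\hat e_2$ multiplied on the right by $G^{-1}$. By (15), $|B\hat e_i|\le\operatorname{diam}(T)\sup|D^2u|\,|\hat e_i|$, and $\operatorname{diam}(T)$ is at most a constant divided by $Q$. Only finitely many matrices $G$ occur, independently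 of $Q$. Hence there is a constant $C$, independent of $Q$, $T$ and $z$, with
$$|Dv-Du(z)|\le\frac CQ .$$
Each product $X_{i1}X_{j2}$ changes by at most $(|X|+|Z|)|X-Z|$ when $X$ is replaced by $Z$, and $\mathcal N$ consists of four such products. So $|\mathcal N(X)-\mathcal N(Z)|\le4(|X|+|Z|)|X-Z|$. With $R=\sup|Du|$ and $\mathcal N(Du)=1$,
$$\mathcal N(Dv)\ge1-4(2R+C)\frac CQ\ge\frac12\qquad\text{for } Q \text{ large}.$$
Fix such a $Q$.

**Step 3: exact matching.** The trace of $v$ on $t=1$ is the piecewise affine function with nodes $\frac{\pi k}Q$ and values $u(\frac{\pi k}Q,1)$. So $x\mapsto2v(x/2,1)$ is piecewise affine with nodes $x=\frac{2\pi k}Q$ and values $2u(\frac{\pi k}Q,1)$. The trace of $v$ on $t=2$ is piecewise affine with the same nodes $\frac{2\pi k}Q$ and values $u(\frac{2\pi k}Q,2)$. By (14) for $u$, $u(\frac{2\pi k}Q,2)=2u(\frac{\pi k}Q,1)$. The nodes and values agree, so $v(x,2)=2v(x/2,1)$ for all $x$.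

**Step 4: conclusion.** Let $K_2$ be the set of values of $Dv$ on the triangles, padded by zeros. It is nonempty, and it is finite because $v$ is $2\pi$-periodic in $x$ and there are finitely many triangles modulo the period. Every $X\in K_2$ has $X_{41}=0$, $X_{42}=1$ (as $v_4=t$) and $\mathcal N(X)\ge\frac12$, so (5) holds and Lemma 1 gives homogeneous incompatibility of $K_1,\dots,K_N$. By Step 3 above, the self-similar extension of Section 6, Step 4 applies to $v$ and gives a Lipschitz $Y$ with $DY=0$ a.e. in $\{x_2<0\}$ and $DY\in K_2$ a.e. in $\{x_2>0\}$. As in Section 6, Step 6, the measures $\delta_{DY(x-x_0)}$ show that $K_1,\dots,K_N$ are not incompatible. All the other sets are single points, so $K_1\cup\dots\cup K_N$ is finite. $\blacksquare$
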